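# Harmonic functions vanishing on a right circular cone

## 1. Coefficients of powers of a quadratic polynomial

Expand $(1+w+Xw^2)^n$ in powers of $w$. For $n\ge 0$ let
$$c_{n,k}(X)=[w^k](1+w+Xw^2)^n=\sum_j\frac{n!}{(n-k+j)!\,(k-2j)!\,j!}\,X^j ,\tag{1}$$
where $[w^k]$ means "coefficient of $w^k$" and the sum runs over the $j$ for which the three arguments $n-k+j,\ k-2j,\ j$ are nonnegative. The formula is the multinomial theorem: take $Xw^2$ from $j$ factors, $w$ from $k-2j$ factors and $1$ from the rest. Put $c_{n,-1}=0$. We write throughout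
$$l=\lfloor k/2\rfloor,\qquad m=n-k,\qquad N=n+\tfrac12 .$$
For $0\le k\le n$ the polynomial $c_{n,k}$ has positive integer coefficients at $X^0,\dots,X^l$, so its degree is exactly $l$; its constant term is $\binom nk$. The first ones are
$$c_{n,0}=1,\quad c_{n,1}=n,\quad c_{n,2}=\tbinom n2+nX,\quad c_{n,3}=\tbinom n3+n(n-1)X .$$

Now put $X=-\frac12$ and list the values for $0\le k\le n$:
$$\begin{aligned}
n=2:&\quad 1,\ 2,\ 0\\
n=3:&\quad 1,\ 3,\ \tfrac32,\ -2\\
n=4:&\quad 1,\ 4,\ 4,\ -2,\ -\tfrac72\\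
n=5:&\quad 1,\ 5,\ \tfrac{15}2,\ 0,\ -\tfrac{15}2,\ -\tfrac32
\end{aligned}$$
For instance $c_{5,3}=10+20X$ vanishes at $X=-\frac12$. There are two zeros in this table, at $(n,k)=(2,2)$ and $(5,3)$. Are there infinitely many zeros as $n$ grows?

The question is about harmonic functions. Let $B_1\subset\mathbb R^3$ be the unit ball, and for $0<\tau<\infty$ let
$$Z_\tau=\{x^2+y^2=\tau z^2\}\cap B_1,\qquad \mathcal H(Z_\tau)=\{u:B_1\to\mathbb R\mid \Delta u=0,\ u|_{Z_\tau}=0\}.$$
The cone $Z=Z_2=\{x^2+y^2-2z^2=0\}\cap B_1$ is the zero set of the harmonic polynomial $x^2+y^2-2z^2$. The problem, taken from Dan Mangoubi and Adi Weller-Weiser, "Harmonic functions vanishing on a cone", arXiv:1703.09905 (2017), is to prove or disprove the conjecture that $\mathcal H(Z)$ is finite dimensional. The conjecture is true.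

**Theorem 1.** $\dim\mathcal H(Z)<\infty$ for $Z=\{x^2+y^2-2z^2=0\}\cap B_1$.

**Theorem 2.** For $0<\tau<\infty$, $\dim\mathcal H(Z_\tau)<\infty$. Moreover $\mathcal H(Z_\tau)=\{0\}$ unless $\tau$ is a totally positive algebraic number.

*Totally positive* means that all conjugates are real and positive. For example $\frac{3+\sqrt5}2$ is totally positive, since its other conjugate $\frac{3-\sqrt5}2$ is positive; $1+\sqrt2$ is not, because $1-\sqrt2<0$.

Here is how the coefficients enter. With $\gamma=-\tau/4$ (so $\gamma=-\frac12$ for the cone $Z$), Section 2 shows that $\mathcal H(Z_\tau)$ is finite dimensional exactly when $c_{n,k}(\gamma)=0$ for only finitely many pairs $0\le k\le n$. The proof then turns on one move. A coefficient that vanishes carries no information about size, so we look at its left neighbor $c_{n,k-1}(\gamma)$. That neighbor is nonzero, is exponentially large as a real number, and is controlled at every prime. The product formula compares these two facts,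 and the prime number theorem shows that they are incompatible for large $n$.

Facts that we use without proof:

- With $\vartheta(x)=\sum_{p\le x}\log p$ (sum over primes), the prime number theorem says $\vartheta(x)=x+o(x)$. Hence $\max_{0\le x\le n}|\vartheta(x)-x|=o(n)$. Chebyshev: $\vartheta(x)\le2x$.
- Lucas: $p\mid\binom Mj$ if and only if some base-$p$ digit of $j$ exceeds the corresponding digit of $M$.
- Kummer: $v_p\binom Mj$ is the number of carries when $j$ and $M-j$ are added in base $p$. It is less than the number of digits of $M$, so $p^{v_p\binom Mj}\le M$ for $M\ge1$, $0\le j\le M$.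
- Product formula over $\mathbb Q$: $|x|\prod_p|x|_p=1$ for $x\in\mathbb Q^\times$, with $|x|_p=p^{-v_p(x)}$. For example $\frac{15}2$ has $|\cdot|_2=2$, $|\cdot|_3=\frac13$, $|\cdot|_5=\frac15$, and $\frac{15}{2}\cdot2\cdot\frac13\cdot\frac15=1$.

We write $x_+=\max(x,0)$, and $\mathbf 1[\cdot]$ for the indicator of a condition.

## 2. From the cone to the coefficients

Two textbook facts: a harmonic function in $B_1$ has an expansion $u=\sum_n u_n$ into homogeneous harmonic polynomials $u_n$ of degree $n$, convergent in $B_1$; and the complex homogeneous harmonic polynomials of degree $n$ in three variables form a space of dimension $2n+1$.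

**Step 1: a generating function for a basis.** For a parameter $s\ne0$ consider the linear form $z+\frac12\big(s(x+iy)-s^{-1}(x-iy)\big)$. Its coefficient vector $\big(\frac{s-s^{-1}}2,\frac{i(s+s^{-1})}2,1\big)$ is isotropic: the sum of squares is $\frac{(s-s^{-1})^2-(s+s^{-1})^2}4+1=-1+1=0$. The Laplacian of the $n$-th power of a linear form is $n(n-1)$ times the $(n-2)$-nd power times the sum of squares of the coefficients. So the $n$-th power is harmonic for every $s$, and so is each of its coefficients as a Laurent polynomial in $s$.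

In spherical coordinates $x+iy=r\sin\theta\,e^{i\varphi}$, $z=r\cos\theta$, the form equals $r\big(\cos\theta+\frac12\sin\theta\,(se^{i\varphi}-s^{-1}e^{-i\varphi})\big)$. Hence with
$$u=\cos\theta+\tfrac12\sin\theta\,(s-s^{-1}),\qquad T_{n,m}(\theta)=[s^m]\,u^n\quad(|m|\le n),$$
the $s^m$-coefficient is the homogeneous harmonic polynomial $h_{n,m}=r^nT_{n,m}(\theta)e^{im\varphi}$.

**Step 2: $T_{n,m}$ in terms of $c_{n,k}$.** Let $m\ge0$, $k=n-m$. To get $s^m$ in $u^n$, take $s^{-1}$ from $j$ factors, $s$ from $m+j$ factors and $\cos\theta$ from the remaining $k-2j$: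
$$T_{n,m}(\theta)=\sum_j\frac{(-1)^jn!}{(m+j)!\,j!\,(k-2j)!}\cos^{k-2j}\theta\,\big(\tfrac12\sin\theta\big)^{m+2j}=\cos^n\theta\,\big(\tfrac12\tan\theta\big)^m\,c_{n,k}\big(-\tfrac14\tan^2\theta\big).\tag{2}$$
The second equality uses $\cos^{k-2j}\theta\sin^{m+2j}\theta=\cos^{n}\theta\tan^{m+2j}\theta$ and (1). Replacing $s$ by $-1/s$ leaves $u$ unchanged, so $T_{n,-m}=(-1)^mT_{n,m}$. Since $c_{n,k}(0)=\binom nk\neq0$, no $T_{n,m}$ vanishes identically. The $2n+1$ functions $h_{n,m}$ have different dependence on $\varphi$, so they are linearly independent and form a basis.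

**Step 3: count.** We may count complex-valued functions, because the real and imaginary parts of a solution are solutions. Let $\theta_0\in(0,\frac\pi2)$ with $\tan^2\theta_0=\tau$.

**Proposition 1.** $\dim\mathcal H(Z_\tau)$ is the number of pairs $(n,m)$, $|m|\le n$, with $T_{n,m}(\theta_0)=0$. It is finite if and only if $c_{n,k}(\gamma)=0$, $\gamma=-\tau/4$, for only finitely many $(n,k)$ with $0\le k\le n$. Such zeros have $k\ge2$.

*Proof.* Let $u=\sum u_n$ vanish on $Z_\tau$. Along a ray of the cone in direction $\omega$ we have $\sum t^nu_n(\omega)=0$ for $0<t<1$, so $u_n(\omega)=0$ for every $n$: each $u_n$ vanishes on the cone. Write $u_n=\sum_m\alpha_mh_{n,m}$. On the circle $\theta=\theta_0$, $r=1$, this gives $\sum_m\alpha_mT_{n,m}(\theta_0)e^{im\varphi}=0$ for all $\varphi$, so $\alpha_mT_{n,m}(\theta_0)=0$ for all $m$. Conversely, if $T_{n,m}(\theta_0)=0$, then $h_{n,m}$ vanishes on the upper nappe, and on the lower one because it is homogeneous of degree $n$ and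 so changes by $(-1)^n$ under $(x,y,z)\mapsto(-x,-y,-z)$. This proves the first sentence. By (2) and $T_{n,-m}=\pm T_{n,m}$, the zeros correspond to the zeros of $c_{n,k}(\gamma)$, each of which accounts for one or two pairs. Finally $c_{n,0}=1$, and $c_{n,1}=n\ne0$ when $1\le n$. $\square$

For $\tau=2$ the zeros $(n,k)=(2,2),(5,3)$ give $(n,m)=(2,0),(5,2),(5,-2)$, hence $\dim\mathcal H(Z)\ge3$. One can see three functions directly. With $q=x^2+y^2-2z^2$ they are $q$, $qz(x^2-y^2)$ and $qzxy$: for $h=z(x^2-y^2)$ or $h=zxy$, both harmonic, $\Delta(qh)=2\nabla q\cdot\nabla h=4(xh_x+yh_y-2zh_z)=4(2h-2h)=0$. We do not determine the exact dimension.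

**Step 4: the ladder identity.** We also need to pass from $T_{n,m}$ to $T_{n,m+1}$, that is, from $c_{n,k}$ to its left neighbor $c_{n,k-1}$. Compute
$$u_\theta-\cot\theta\,su_s=-\sin\theta+\tfrac12\cos\theta(s-s^{-1})-\tfrac12\cos\theta(s+s^{-1})=-(\sin\theta+s^{-1}\cos\theta),$$
$$s^{-1}(u+su_s)=s^{-1}(\cos\theta+s\sin\theta)=\sin\theta+s^{-1}\cos\theta .$$
Multiply by $nu^{n-1}$: $(\partial_\theta-\cot\theta\,s\partial_s)u^n=-s^{-1}(n+s\partial_s)u^n$. The coefficient of $s^m$ reads
$$T_{n,m}'=m\cot\theta\,T_{n,m}-(n+m+1)T_{n,m+1}.\tag{3}$$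

## 3. Small $k$ by hand, and what a single prime sees

From $c_{n,2}(\gamma)=n\big(\frac{n-1}2+\gamma\big)$ we see that for $k=2$ the only possible zero has $n=1-2\gamma$; for $\gamma=-\frac12$ this is $n=2$. From $c_{n,3}(\gamma)=n(n-1)\big(\frac{n-2}6+\gamma\big)$ we get $n=2-6\gamma$, which is $5$ for $\gamma=-\frac12$. For $k=4$,
$$c_{n,4}(-\tfrac12)=\tbinom n4-\tfrac{n(n-1)(n-2)}4+\tfrac{n(n-1)}8=\tfrac{n(n-1)}{24}\big(n^2-11n+21\big),$$
and $n^2-11n+21$ has discriminant $37$, not a square. So there is no zero with $k=4\le n$.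

In general, for fixed $k$, $c_{n,k}(\gamma)$ is a polynomial in $n$ of degree $k$ (leading coefficient $1/k!$), so it has at most $k$ zeros $n$. Bounded $k$ is therefore harmless. This argument stops at its lack of uniformity: it says nothing about pairs with $k\to\infty$.

A second natural attempt is to show $c_{n,k}(-\frac12)\ne0$ by reducing modulo a prime. The prime $2$ looks best, because it divides the denominators in a controlled way. Multiply by $2^l$ and reduce (1) modulo $2$; only the term $j=l$ survives: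
$$2^lc_{n,2l}(-\tfrac12)\equiv\tbinom nl,\qquad 2^lc_{n,2l+1}(-\tfrac12)\equiv(n-l)\tbinom nl\pmod 2 .$$
So $k=2l$ is settled whenever $\binom nl$ is odd. But take $n=2^a$: then $\binom nl$ is even for all $0<l<n$, and the test is silent for every $k$ with $2\le k\le n$. A fixed prime only sees some digits of $n$ and $k$, and there are infinitely many $n$ about which it says nothing. We need all primes at once together with the real absolute value. The product formula does that, but only for a nonzero number.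

## 4. Two consecutive coefficients and their Casoratian

The aim of this section is an exact formula involving the neighbor $c_{n,k-1}(\gamma)$ when $c_{n,k}(\gamma)=0$.

Let $f=1+w+\gamma w^2$ and $c_j=c_{n,j}(\gamma)$. Comparing coefficients of $w^j$ in $f(f^n)'=nf'f^n$, with $f'=1+2\gamma w$, gives
$$(j+1)c_{j+1}+jc_j+\gamma(j-1)c_{j-1}=nc_j+2\gamma nc_{j-1},$$
that is,
$$(j+1)c_{j+1}=(n-j)c_j+\gamma(2n+1-j)c_{j-1}\qquad(j\ge0).\tag{4}$$
This holds in any commutative ring.

Recall that for two solutions $a,b$ of a second-order linear recurrence the *Casoratian* is the determinant $a_{j-1}b_j-a_jb_{j-1}$, the discrete analogue of the Wronskian; it satisfies a first-order recurrence. For Fibonacci numbers ($x_{j+1}=x_j+x_{j-1}$, $F_0=0$, $F_1=1$) with $a_j=F_j$, $b_j=F_{j+1}$, it changes sign at each step and equals $-1$ at $j=1$. This is the identity $F_{j-1}F_{j+1}-F_j^2=(-1)^j$.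

**Step 1: a second solution.** Let now $\gamma\ne0$ lie in a field of characteristic $0$. Let $f^{-n-1}=\sum e_jw^j$ and $g=f^n\int_0^wf^{-n-1}=\sum d_jw^j$, so that
$$d_k=\sum_{j=0}^{k-1}\frac{c_{k-1-j}\,e_j}{j+1}.\tag{5}$$
Then $fg'=nf'g+f\cdot f^n\cdot f^{-n-1}=nf'g+1$. Comparing coefficients as before, $d$ satisfies (4) for $j\ge1$, and $d_0=0$, $d_1=1$.

**Step 2: the Casoratian.** Put $\mathcal W_k=c_{k-1}d_k-c_kd_{k-1}$, so $\mathcal W_1=1$. For $j\ge1$, by (4) for both sequences,
$$(j+1)\mathcal W_{j+1}=c_j\big[(n-j)d_j+\gamma(2n+1-j)d_{j-1}\big]-d_j\big[(n-j)c_j+\gamma(2n+1-j)c_{j-1}\big]=-\gamma(2n+1-j)\mathcal W_j .$$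
Multiplying up, $\mathcal W_k=(-\gamma)^{k-1}\prod_{j=1}^{k-1}\frac{2n+1-j}{j+1}$. We have proved:

**Lemma 1.** For $k\ge1$, $\mathcal W_k=(-\gamma)^{k-1}\frac1k\binom{2n}{k-1}$. In particular, for $1\le k\le 2n$ the numbers $c_{k-1},c_k$ are not both $0$, and if $c_k=0$ then
$$c_{k-1}\,d_k=(-\gamma)^{k-1}\,\frac1k\binom{2n}{k-1}\neq0 .\tag{6}$$

*Check at $(n,k)=(5,3)$, $\gamma=-\frac12$.* The recurrence gives $2d_2=4d_1$, so $d_2=2$, and $3d_3=3d_2-\frac92d_1=\frac32$, so $d_3=\frac12$. Thus $c_2d_3=\frac{15}2\cdot\frac12=\frac{15}4$, and the right side of (6) is $\frac14\cdot\frac13\cdot45=\frac{15}4$.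

Formula (6) bounds the size of the neighbor at primes: $d_k$ has small denominators. For a lower bound at the real place we use the differential equation instead.

## 5. The neighbor at the real place

**Lemma 2.** Let $\tau>0$, $\gamma=-\tau/4$, $c_{n,k}(\gamma)=0$, $2\le k\le n$, $m=n-k$, and $Q_0=N^2-(m^2-\frac14)(1+\frac1\tau)$. If $m\ge1$ then $Q_0>0$. With $q=Q_0$ if $m\ge1$ and $q=1$ if $m=0$,
$$|c_{n,k-1}(\gamma)|\ \ge\ \frac{\sqrt q}{N^2\sqrt\tau}\Big(1+\frac1\tau\Big)^{n/2}\Big(\frac\tau4\Big)^{k/2}\binom nl .\tag{7}$$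

The plan: $T=T_{n,m}$ vanishes at $\theta_0$, so (3) turns the neighbor into $T'(\theta_0)$. A monotone energy transports a lower bound for $(T,T')$ from the equator $\theta=\frac\pi2$, where everything is explicit, back to $\theta_0$.

**Step 1: normal form of the equation.** Harmonicity of $r^nT(\theta)e^{im\varphi}$ means $T''+\cot\theta\,T'+\big(n(n+1)-\frac{m^2}{\sin^2\theta}\big)T=0$. Substituting $T=(\sin\theta)^{-1/2}y$ gives $T''+\cot\theta\,T'=(\sin\theta)^{-1/2}\big(y''+(\frac14+\frac1{4\sin^2\theta})y\big)$. Therefore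
$$y''+Qy=0,\qquad y=\sqrt{\sin\theta}\,T,\qquad Q=N^2-\frac{m^2-\frac14}{\sin^2\theta}.$$
Since $1/\sin^2\theta_0=1+\cot^2\theta_0=1+\frac1\tau$, we have $Q(\theta_0)=Q_0$. From $T(\theta_0)=0$ we get $y(\theta_0)=0$ and $y'(\theta_0)^2=\sin\theta_0\,T'(\theta_0)^2$. At $\frac\pi2$, where the derivative of $\sqrt{\sin\theta}$ is $0$, $y=T$ and $y'=T'$.

**Step 2: values at the equator.** At $\theta=\frac\pi2$ we have $u=\frac12(s-s^{-1})$ and $u_\theta=-1$. If $k=2l$, then $|T(\frac\pi2)|=2^{-n}\binom nl$. If $k=2l+1$, then $T'(\frac\pi2)=-n[s^m]u^{n-1}$, and $n-1-m=2l$, so $|T'(\frac\pi2)|=n2^{-(n-1)}\binom{n-1}l=2^{-(n-1)}(n-l)\binom nl\ge2^{-n}\binom nl$. In both cases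
$$\max\big(|T(\tfrac\pi2)|,|T'(\tfrac\pi2)|\big)\ge2^{-n}\tbinom nl .$$

**Step 3: the case $m\ge1$.** Here $m^2-\frac14>0$, so $Q$ is strictly increasing on $(0,\frac\pi2]$. First we show $Q_0>0$. By (2), $y=\sin^{m+1/2}\theta\,P(\cos\theta)$ with a polynomial $P$ and $P(1)=2^{-m}\binom nk>0$, so $y>0$ and $y'>0$ near $0^+$. Suppose $Q_0\le0$; then $Q<0$ on $(0,\theta_0)$. Let $\theta_1$ be the first zero of $y$ in $(0,\theta_0]$. On $(0,\theta_1)$, $y''=-Qy>0$, so $y'$ increases and stays positive; then $y$ increases and $y(\theta_1)>0$, a contradiction. So $Q_0>0$, and $Q>0$ on $[\theta_0,\frac\pi2]$.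

There let $E=y^2+y'^2/Q$. Using $y''=-Qy$, $E'=-y'^2Q'/Q^2\le0$. Also $0<Q(\frac\pi2)=N^2-m^2+\frac14\le N^2$ and $N\ge1$. Hence
$$\frac{\sin\theta_0\,T'(\theta_0)^2}{Q_0}=E(\theta_0)\ge E(\tfrac\pi2)=T(\tfrac\pi2)^2+\frac{T'(\frac\pi2)^2}{Q(\frac\pi2)}\ge\frac{4^{-n}\binom nl^2}{N^2}.$$

**Step 4: the case $m=0$.** Now $Q=N^2+\frac1{4\sin^2\theta}$ decreases on $(0,\frac\pi2]$. For $E_2=y'^2+Qy^2$ we get $E_2'=Q'y^2\le0$. So $\sin\theta_0\,T'(\theta_0)^2=E_2(\theta_0)\ge T'(\frac\pi2)^2+Q(\frac\pi2)T(\frac\pi2)^2\ge4^{-n}\binom nl^2$, because $Q(\frac\pi2)\ge1$.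

**Step 5: back to the coefficient.** In both cases $|T'(\theta_0)|\ge\sqrt q\,2^{-n}\binom nl/N$. By (3), $|T'(\theta_0)|=(n+m+1)|T_{n,m+1}(\theta_0)|\le2N|T_{n,m+1}(\theta_0)|$. By (2) for $m+1=n-k+1$, with $\cos\theta_0=(1+\tau)^{-1/2}$, $|T_{n,m+1}(\theta_0)|=(1+\tau)^{-n/2}\big(\frac{\sqrt\tau}2\big)^{n-k+1}|c_{n,k-1}(\gamma)|$. Therefore
$$|c_{n,k-1}(\gamma)|\ge\frac{\sqrt q}{2N^2}\binom nl2^{-n}(1+\tau)^{n/2}\Big(\frac2{\sqrt\tau}\Big)^{n-k+1}=\frac{\sqrt q}{N^2\sqrt\tau}\Big(\frac{1+\tau}\tau\Big)^{n/2}\Big(\frac\tau4\Big)^{k/2}\binom nl.\qquad\square$$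

## 6. The product formula for $\tau=2$

From here to the end of Section 10, whenever $\tau=2$ is under discussion, suppose $c_{n,k}(-\frac12)=0$ with $2\le k\le n$ and $n$ large, and write
$$c=c_{n,k-1}(-\tfrac12)\in\mathbb Q\setminus\{0\},\qquad\kappa=k/n\in(0,1].$$
All $O$ and $o$ terms are uniform in $k$.

**Step 1: the real place.** For $m\ge1$, $8Q_0=8N^2-12m^2+3=2(2n+1)^2-12m^2+3$ is a positive integer, so $q\ge\frac18$ in all cases. Lemma 2 with $\tau/4=\frac12$ gives
$$\log|c|\ge\tfrac n2\log\tfrac32-\tfrac k2\log2+\log\tbinom nl-O(\log n).\tag{8}$$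

**Step 2: the prime $2$.** The term $-\frac k2\log2$ must be recovered, and $p=2$ does this. Extend $|\cdot|_2$ to $\mathbb Q_2(\sqrt\gamma)$, where $|\gamma|_2=2$, and put $w'=\sqrt\gamma\,w$. Then $f=1+\gamma^{-1/2}w'+w'^2$ has integral coefficients and constant term $1$, so $f^n$ and $f^{-n-1}$ have integral coefficients in $w'$. Hence $|c_j|_2,|e_j|_2\le2^{j/2}$. By (5), since $|1/(j+1)|_2\le j+1\le k$, we get $|d_k|_2\le2^{(k-1)/2}k$. By (6) and Kummer, $|c\,d_k|_2\ge2^{k-1}\big|\binom{2n}{k-1}\big|_2\ge2^{k-1}/(2n)$. Therefore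
$$|c|_2\ge\frac{2^{(k-1)/2}}{2nk}\ge\frac{2^{(k-1)/2}}{2n^2}.\tag{9}$$

**Step 3: combine.** For odd $p$, $c$ is $p$-integral. The product formula with (8) and (9) gives
$$\sum_{p\ge3}v_p(c)\log p=\log|c|+\log|c|_2\ \ge\ \tfrac n2\log\tfrac32+\log\tbinom nl-O(\log n).\tag{10}$$

So the neighbor must be divisible by many odd primes. It remains to show that it is not.

## 7. Valuations at most one, and why counting primes is not yet enough

For a prime $p$ write, here and below,
$$n=pn_1+n_0,\qquad k=pk_1+k_0,\qquad 0\le n_0,k_0<p .$$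

**Step 1: splitting off $p$-th powers.** Let $F$ be a field of characteristic $p$ and $\gamma\in F$. Then $f^n=(f^p)^{n_1}f^{n_0}$, with $f^p=1+w^p+\gamma^pw^{2p}$, and $[w^{pi}](f^p)^{n_1}=c_{n_1,i}(\gamma)^p$. The polynomial $f^{n_0}$ has degree at most $2n_0\le2p-2$. So only $i=k_1$ and $i=k_1-1$ contribute to the coefficient of $w^{pk_1+r}$:
$$c_{n,pk_1+r}=c_{n_0,r}\,\alpha+c_{n_0,r+p}\,\beta\quad(0\le r<p),\qquad \alpha=c_{n_1,k_1}(\gamma)^p,\ \ \beta=c_{n_1,k_1-1}(\gamma)^p.\tag{11}$$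
The same holds with any integer in place of $k_1$ (coefficients with negative index are $0$). For example, for $n=p$ the row $c_{p,0},\dots,c_{p,p}$ is $1,0,\dots,0,1$ in $F$. The row $1,5,\frac{15}2,0,-\frac{15}2,-\frac32$ of Section 1 is indeed $1,0,0,0,0,1$ modulo $5$, since $-\frac32\equiv(-3)\cdot3=-9\equiv1$.

**Lemma 3.** Let $K$ be a number field, $v$ a finite place of $K$ unramified over an odd prime $p$, normalized by $v(p)=1$, and $\gamma\in K$ with $v(\gamma)=0$. Suppose $c_{n,k}(\gamma)=0$, $2\le k\le n$, and $p^2>2n$. Then $v(c_{n,k-1}(\gamma))\le1$.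

*Proof.* **Step 2: what (6) gives directly.** All $c_j,e_j$ are $v$-integral, and $j+1\le k<p^2$ in (5), so $v(d_k)\ge-1$. Let $\omega=v_p\big(\frac1k\binom{2n}{k-1}\big)$. By Kummer, $p^{v_p\binom{2n}{k-1}}\le2n<p^2$, so $\omega\le1$. By (6), $v(c_{k-1})=\omega-v(d_k)$. If $\omega\le0$ we are done. Let $\omega=1$; we must show $v(d_k)\ge0$.

**Step 3: the digits when $\omega=1$.** Now $p\nmid k$, so $k_0\ge1$, and $p\mid\binom{2n}{k-1}$. Both $2n$ and $k-1=pk_1+(k_0-1)$ are below $p^2$, and since $k-1\le2n$ the upper digit $k_1$ does not exceed that of $2n$. By Lucas, $k_0-1>(2n\bmod p)$. In (5) only the terms with $j+1=ip$ can be non-integral, and $v(ip)=1$ since $ip\le k<p^2$. So it suffices that $v(c_{k-ip}\,e_{ip-1})\ge1$ whenever $i\ge1$, $ip\le k$. As $v$ is unramified, this means vanishing in the residue field.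

**Step 4: the two cases.** If $2n_0<p$, then $2n\bmod p=2n_0$ and $k_0>2n_0+1$. Apply (11) with $k_1-i$ in place of $k_1$ and $r=k_0$: both $c_{n_0,k_0}$ and $c_{n_0,k_0+p}$ vanish because $k_0>2n_0$. So $c_{k-ip}\equiv0$. If $2n_0\ge p$, write $f^{-n-1}=f^{-p(n_1+1)}f^{p-1-n_0}$. In the residue field the first factor is a power series in $w^p$, and the second is a polynomial of degree at most $2(p-1-n_0)\le p-2$. So no exponent $\equiv-1\pmod p$ occurs, and $e_{ip-1}\equiv0$. $\square$

**Step 5: where plain counting stops.** Take $\tau=2$. By Lemma 3, $v_p(c)\le1$ for odd $p>\sqrt{2n}$. If $p>2n$, then $p\nmid\binom{2n}{k-1}$ and $d_k$ is $p$-integral (as $k<p$), so (6) gives $v_p(c)=0$. Hence the left side of (10) is at most $\vartheta(2n)+O(\sqrt n\log n)=2n+o(n)$; the primes up to $\sqrt{2n}$ are treated in Section 10, Step 1. But the right side of (10) never exceeds $\big(\frac12\log\frac32+\log2\big)n<0.9\,n$, because $\binom nl\le2^n$. There is no contradiction, not even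 if only the primes up to $n$ were counted. We must find out which $p$ really divide $c$. Two things help: dividing both $c_{n,k}$ and $c_{n,k-1}$ is restrictive (Section 8), and many of the primes that remain also divide $\binom nl$, which stands on the other side of (10) (Section 9).

## 8. Two consecutive zeros modulo $p$

Define two conditions on $(n,k,p)$:

**Definition (gap).** $2n_0<k_0$.

**Definition (region $S$).** Either $2n_0<p$ and $k_0\le2n_0$, or $2n_0\ge p$ and $k_0>2n_0-p$.

They exclude each other, since gap forces $2n_0<k_0<p$. For $p=5$: if $n=6$ then $n_0=1$, so gap means $k_0\in\{3,4\}$ and $S$ means $k_0\in\{0,1,2\}$. If $n=8$ then $n_0=3$, $2n_0=6\ge5$; gap never holds, $S$ means $k_0\in\{2,3,4\}$, and for $k_0\in\{0,1\}$ neither holds.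

Recall that a field of characteristic $p$ is *perfect* if every element is a $p$-th power; finite fields are perfect.

**Lemma 4.** Let $F$ be a perfect field of odd characteristic $p$, and $\gamma\in F$ with $\gamma(1-4\gamma)\ne0$. If $c_{n,k}(\gamma)=c_{n,k-1}(\gamma)=0$ in $F$, $1\le k\le2n$, then one of the following holds:

(i) gap;

(ii) $S$ holds and $c_{n_1,k_1}(\gamma)=0$;

(iii) $c_{n_1,k_1}(\gamma)=c_{n_1,k_1-1}(\gamma)=0$.

*Proof.* Since $\gamma\neq0$ and the discriminant of $f$ is $1-4\gamma\ne0$, $f$ has degree $2$ and two distinct roots in $\overline F$. Use (11) with its $\alpha,\beta$.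

**Step 1: zeros spread upwards.** Apply (4) for $j=k,k+1,\dots,pk_1+p-2$. The factor $j+1$ runs over residues $k_0+1,\dots,p-1$ and is invertible. So $c_{n,j}=0$ for $k-1\le j\le pk_1+p-1$. Assume from now on that there is no gap, so $k_0\le2n_0$.

**Step 2: the case $2n_0<p$.** Take $r=2n_0\in[k_0,p-1]$ in (11). Then $0=c_{n_0,2n_0}\,\alpha+0=\gamma^{n_0}\alpha$. So $\alpha=0$, and $S$ holds: this is (ii).

**Step 3: the case $2n_0\ge p$, $k_0\le2n_0-p$.** Zeros spread downwards too. Write (4) as $\gamma(2n+1-j)c_{j-1}=(j+1)c_{j+1}-(n-j)c_j$ and use it for $j=pk_1+r$, $r=k_0-1,\dots,1$. Modulo $p$ the factor is $2n+1-j\equiv2n_0+1-p-r$. Since $r\ge1$ and $2n_0\le2p-2$, it is at most $p-2$; since $r\le k_0-1\le2n_0-p-1$, it is at least $2$. So it is invertible. With Step 1, $c_{n,pk_1+r}=0$ for all $0\le r<p$ (for $k_0\le1$ Step 1 alone suffices).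

Put $A=\sum_{r<p}c_{n_0,r}w^r$, $B=\sum_{r<p}c_{n_0,r+p}w^r$. Then $f^{n_0}=A+w^pB$, and (11) says $\alpha A+\beta B=0$. Here $B\ne0$, because it contains the coefficient $c_{n_0,2n_0}=\gamma^{n_0}\ne0$. If $\alpha=0$, then $\beta=0$: this is (iii). If $\alpha\ne0$, then $A=\lambda B$ with $\lambda\in F$. As $F$ is perfect, $\lambda=\mu^p$, and $f^{n_0}=(\lambda+w^p)B=(\mu+w)^pB$. So $f^{n_0}$ has a root of multiplicity at least $p>n_0$. But the roots of $f$ are simple, so those of $f^{n_0}$ have multiplicity exactly $n_0$: contradiction.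

**Step 4: the case $2n_0\ge p$, $k_0>2n_0-p$.** This is the second part of $S$, and $k_0\ge1$. Go down with (4) for $j=pk_1+r$, $r=k_0-1,\dots,2n_0+2-p$ (nothing to do if $k_0\le2n_0+2-p$). The factor $2n+1-j\equiv2n_0+1-p-r$ is at most $-1$, and since $r\le p-2$ and $2n_0\ge p$ it is at least $3-p$; so it is invertible. Together with Step 1, $c_{n,pk_1+r}=0$ for $2n_0+1-p\le r\le p-1$. For these $r$ we have $r+p>2n_0$, so (11) reads $c_{n_0,r}\,\alpha=0$. If $\alpha=0$ we are in (ii).

Suppose $\alpha\ne0$. Then $c_{n_0,r}=0$ for $2n_0+1-p\le r\le p-1$. With $A,B$ as in Step 3, $f^{n_0}=A+w^pB$ and $\deg A,\deg B\le2n_0-p$. Since $(w^pB)'=w^pB'$, the identity $f(f^{n_0})'=n_0f'f^{n_0}$ becomes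
$$(fA'-n_0f'A)+w^p(fB'-n_0f'B)=0 .$$
The first bracket has degree at most $2n_0-p+1\le p-1$, so it is $0$. Hence
$$(Af^{p-n_0})'=f^{p-n_0-1}\big(fA'+(p-n_0)f'A\big)=f^{p-n_0-1}(fA'-n_0f'A)=0 .$$
The polynomial $Af^{p-n_0}$ has degree at most $2n_0-p+2(p-n_0)=p$ and zero derivative, so it is $a'+b'w^p=(a+bw)^p$ with $a,b\in F$, as $F$ is perfect. It is nonzero because $A(0)=1$, and it has at most one distinct root. But $p-n_0\ge1$, so it is divisible by $f$, which has two distinct roots: contradiction. $\square$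

## 9. The binomial coefficient absorbs the gap primes

**Lemma 5.** Let $p$ be an odd prime, $2\le k\le n$, $p\nmid k(2n+1-k)$. If gap holds, or if $S$ holds and $k_1$ is odd, then $p\mid\binom nl$.

*Proof.* By Lucas it suffices that $l_0:=l\bmod p$ exceeds $n_0$. The hypothesis says $k_0\ne0$ and $k_0\not\equiv2n_0+1\pmod p$.

If $k_1$ is even, then gap holds and $l=p\frac{k_1}2+\lfloor k_0/2\rfloor$, so $l_0=\lfloor k_0/2\rfloor$. Gap gives $k_0\ge2n_0+1$, and equality is excluded, so $k_0\ge2n_0+2$ and $l_0\ge n_0+1$.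

If $k_1$ is odd, then $l=p\frac{k_1-1}2+\lfloor\frac{p+k_0}2\rfloor$, and $\lfloor\frac{p+k_0}2\rfloor\le p-1$, so $l_0=\lfloor\frac{p+k_0}2\rfloor$. If $2n_0<p$ (gap, or the first part of $S$), then $l_0\ge\frac{p+k_0-1}2\ge\frac p2>n_0$. In the second part of $S$, $p+k_0\ge2n_0+1$, and equality would give $k_0\equiv2n_0+1$; so $p+k_0\ge2n_0+2$ and $l_0\ge n_0+1$. $\square$

For $(n,k)=(5,3)$, $p=5$: $n_0=0$ and $k_0=3$, so gap holds; $5\nmid3\cdot8$; and $5$ divides both the neighbor $\frac{15}2$ and $\binom51=5$.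

The next statement packages Lemma 5 for the counting. Put
$$\varepsilon_p=\mathbf 1\big[\text{gap, or }(S\text{ and }c_{n_1,k_1}(\gamma)=0)\big].$$

**Lemma 6.** Let $\gamma$ lie in a field of characteristic $0$, $p$ an odd prime, $2\le k\le n$, $p\nmid k(2n+1-k)$. Then
$$\varepsilon_p-v_p\tbinom nl\le\mathbf 1[S,\ k_1\text{ even},\ c_{n_1,k_1}(\gamma)=0]-\mathbf 1[S,\ k_1\text{ odd},\ c_{n_1,k_1}(\gamma)\ne0].\tag{12}$$

*Proof.* If gap holds, then $p\mid\binom nl$ and the left side is $\le0$, while the right side is $0$ since $S$ fails. If $S$ holds and $k_1$ is odd, then $p\mid\binom nl$. When $c_{n_1,k_1}(\gamma)\ne0$ we have $\varepsilon_p=0$, so the left side is $\le-1$; when $c_{n_1,k_1}(\gamma)=0$ it is $\le0$. These match the right side. If $S$ holds and $k_1$ is even, then $\varepsilon_p=\mathbf 1[c_{n_1,k_1}(\gamma)=0]$ and we drop $v_p\binom nl\ge0$. If neither holds, $\varepsilon_p=0$ and the right side is $0$. $\square$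

For $p\mid k(2n+1-k)$ the left side of (12) is at most $1$ and the right side at least $-1$, so (12) holds with $2$ added to the right side. The primes dividing $k(2n+1-k)$ satisfy $\sum\log p\le\log\big(k(2n+1-k)\big)=O(\log n)$. For $p>n$ we have $n_1=k_1=0$, $c_{0,0}=1$ and no gap, so both $\varepsilon_p$ and the right side of (12) are $0$; the sums below are finite.

## 10. Counting primes for the cone $x^2+y^2=2z^2$

We now finish the proof of Theorem 1, in the setting of Section 6, with $\gamma=-\frac12$. Let $P_0=4n/\log n$.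

**Step 1: odd primes up to $P_0$ are negligible.** For odd $p$, (6) gives $v_p(c)\le v_p\binom{2n}{k-1}-v_p(d_k)$. By Kummer $p^{v_p\binom{2n}{k-1}}\le2n$, and by (5) $p^{-v_p(d_k)}\le k$, so $p^{v_p(c)}\le(2n)^2$. The primes $p\le\sqrt{2n}$ contribute $O(\sqrt n\log n)$ to the left side of (10). For $\sqrt{2n}<p\le P_0$, Lemma 3 gives $v_p(c)\le1$, a contribution of at most $\vartheta(P_0)=O(n/\log n)$.

**Step 2: primes $p>P_0$.** For $n$ large these satisfy $p\ge5$ and $p^2>2n$. The point of $P_0$ is that $n_1\le n/p<\frac14\log n$ is so small that the numbers $c_{n_1,j}(\gamma)$ cannot be divisible by $p$ by accident. Indeed $2^{n_1}c_{n_1,j}(-\frac12)=[w^j](2+2w-w^2)^{n_1}$ is an integer of absolute value at most $5^{n_1}\le n^{(\log5)/4}<P_0<p$, since $\frac{\log5}4<\frac12$ and $n$ is large. So $p\mid c_{n_1,j}(\gamma)$ if and only if $c_{n_1,j}(\gamma)=0$.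

If $v_p(c)\ge1$, apply Lemma 4 over $\mathbb F_p$; its hypothesis holds because $\gamma$ and $1-4\gamma=3$ are nonzero modulo $p\ge5$. Case (iii) would make $c_{n_1,k_1}(\gamma)$ and $c_{n_1,k_1-1}(\gamma)$ both zero in $\mathbb Q$. Since $k\le n$ gives $k_1\le n_1$, this contradicts Lemma 1 if $k_1\ge1$, and $c_{n_1,0}=1$ if $k_1=0$. So (i) or (ii) holds, and with Lemma 3, $v_p(c)\le\varepsilon_p$.

**Step 3: the inequality.** In (10), bound $\log\binom nl\ge\sum_{p>P_0}v_p\binom nl\log p$ and move this to the left. By Steps 1 and 2, Lemma 6 and the remark after it,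
$$\tfrac n2\log\tfrac32\le R+O\Big(\frac n{\log n}\Big),\tag{13}$$
$$R=\sum_{p>P_0}\Big(\mathbf 1[S,\,k_1\text{ even},\,c_{n_1,k_1}(\gamma)=0]-\mathbf 1[S,\,k_1\text{ odd},\,c_{n_1,k_1}(\gamma)\ne0]\Big)\log p .$$

**Step 4: positive terms.** $k_1=0$ does not occur, as $c_{n_1,0}=1$. For $k_1=2$, $c_{n_1,2}(-\frac12)=\frac{n_1(n_1-2)}2$, which with $n_1\ge k_1=2$ vanishes only for $n_1=2$. Then $p>n/3$ and $p\le k/2$, so the contribution is at most $\big(\vartheta(\frac k2)-\vartheta(\frac n3)\big)_+$. For an even $k_1=i\ge4$ we only use $p\in(\frac k{i+1},\frac ki]$. Fix an even $I$. The $i<I$ contribute at most $k\sum_{4\le i<I,\ i\text{ even}}\big(\frac1i-\frac1{i+1}\big)+o(n)$ by the prime number theorem. All $i\ge I$ together involve only primes up to $n/I$ and contribute at most $\vartheta(n/I)\le2n/I$. Let $n\to\infty$ and then $I\to\infty$: in total at most $\kappa s_2n+o(n)$, where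
$$s_2=\sum_{i\ge4,\ i\text{ even}}\Big(\frac1i-\frac1{i+1}\Big)=(1-\log2)-\frac16=\frac56-\log2=0.1401\ldots,$$
because $1-\log2=\frac12-\frac13+\frac14-\frac15+\cdots$.

If we stopped here and dropped the negative terms, the bound for $R/n$ at $\kappa=1$ would be $\frac12-\frac13+s_2=1-\log2>0.3$, larger than $\frac12\log\frac32=0.2027\ldots$. The case $k_1=2$ has to be paid for by negative terms.

**Step 5: negative terms.** Let $3k>2n$ and let $p$ be a prime with $n-\frac k2<p\le k$. Then $p>\frac n2$ and $p\le k\le n<2p$, so $n_1=k_1=1$, $n_0=n-p$, $k_0=k-p$, and $c_{1,1}=1\neq0$. We check $S$. If $2n_0<p$, we need $k_0\le2n_0$, i.e. $p\le2n-k$, which holds as $p\le k\le n\le2n-k$. If $2n_0\ge p$, we need $k_0>2n_0-p$, i.e. $k-p>2n-3p$, i.e. $p>n-\frac k2$, which holds. For $n$ large these primes exceed $P_0$. So they contribute $-\big(\vartheta(k)-\vartheta(n-\frac k2)\big)=-\big(\frac{3\kappa}2-1\big)n+o(n)$. All other negative terms are discarded.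

**Step 6: contradiction.** Divide (13) by $n$:
$$\tfrac12\log\tfrac32\le\big(\tfrac\kappa2-\tfrac13\big)_++s_2\kappa-\big(\tfrac{3\kappa}2-1\big)_++o(1)\le s_2+o(1),$$
because $\big(\frac{3\kappa}2-1\big)_+=3\big(\frac\kappa2-\frac13\big)_+$ and $\kappa\le1$. But $\frac12\log\frac32=0.2027\ldots>0.1402>s_2$. So $n$ is bounded, only finitely many $(n,k)$ with $0\le k\le n$ satisfy $c_{n,k}(-\frac12)=0$, and Proposition 1 gives $\dim\mathcal H(Z)<\infty$. This proves Theorem 1. $\blacksquare$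

## 11. Which $\tau$ can occur

We turn to Theorem 2. First we prove its second assertion.

**Step 1: transcendental $\tau$.** $c_{n,k}$ with $0\le k\le n$ is a nonzero rational polynomial, so $c_{n,k}(-\tau/4)\ne0$ for transcendental $\tau$, and $\mathcal H(Z_\tau)=\{0\}$.

**Step 2: all roots of $c_{n,k}$ are real and negative.** For $0\le m\le n$, (2) shows $T_{n,m}=\sin^m\theta\,p_m(\cos\theta)$ with a polynomial $p_m$ (write $\sin^{2j}\theta=(1-\cos^2\theta)^j$). Differentiating, $T_{n,m}'=m\cot\theta\,T_{n,m}-\sin^{m+1}\theta\,p_m'(\cos\theta)$, and comparison with (3) gives $p_m'=(n+m+1)p_{m+1}$. So $p_m$ is a positive multiple of the $m$-th derivative of $p_0$. The polynomial $p_0$ satisfies Legendre's equation $((1-t^2)p_0')'+n(n+1)p_0=0$ and $p_0(1)=T_{n,0}(0)=1$, so it is the Legendre polynomial $P_n$. Its $n$ zeros are simple and lie in $(-1,1)$. By Rolle, $P_n^{(m)}$ has $k=n-m$ simple zeros in $(-1,1)$, and they are symmetric about $0$; so $\lfloor k/2\rfloor$ of them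 are positive. By (2), each positive zero $\cos\theta$ gives a zero $t=\tan^2\theta>0$ of $c_{n,k}(-\frac t4)$, and different zeros give different $t$. The degree is $\lfloor k/2\rfloor$, so these are all the zeros.

**Step 3: conclusion.** If $c_{n,k}(\gamma)=0$ for some $0\le k\le n$, then $\gamma$ is algebraic and all its conjugates, being roots of the same rational polynomial, are negative. So $\tau=-4\gamma$ is totally positive. By Proposition 1 this proves the second assertion of Theorem 2.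

From now on $\tau$ is algebraic and totally positive. Let $K=\mathbb Q(\tau)$, a totally real field, $d=[K:\mathbb Q]$, and $\tau_\sigma=\sigma(\tau)>0$ for the $d$ embeddings $\sigma$. If $c_{n,k}(\gamma)=0$ with $k\le n$, the minimal polynomial of $\gamma$, of degree $d$, divides $c_{n,k}$. So
$$d\le\lfloor k/2\rfloor,\quad\text{i.e. }k\ge2d.\tag{14}$$

For a finite place $v$ with residue field of $\mathrm Nv$ elements put $|x|_v=(\mathrm Nv)^{-\mathrm{ord}_v(x)}$. The product formula is $\prod_\sigma|\sigma x|\prod_v|x|_v=1$ for $x\in K^\times$. For $x\in\mathbb Q^\times$, $\prod_{v\mid p}|x|_v=p^{-d\,v_p(x)}$. In particular a positive integer $M$ satisfies $|M|_v\ge M^{-d}$, and by Kummer $\big|\binom Mj\big|_v\ge M^{-d}$.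

Suppose $c_{n,k}(\gamma)=0$, $2\le k\le n$, $n$ large. Put $c=c_{n,k-1}(\gamma)\neq0$ and $\kappa=k/n$. Then also $c_{n,k}(\sigma\gamma)=0$ for all $\sigma$. Constants $C>0$ depend only on $\tau$ and may change from line to line.

## 12. All real places, and the finitely many bad primes

**Step 1: real places.** We apply Lemma 2 to each $\tau_\sigma$ and need that $q$ is not too small. For $m\ge1$ let $D_0\in\mathbb N$ be such that $D_0/\tau$ is an algebraic integer. Then
$$4D_0Q_0=D_0\big((2n+1)^2-(4m^2-1)(1+\tfrac1\tau)\big)$$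
is an algebraic integer in $K$. By Lemma 2 its conjugates are positive, and they are at most $4D_0N^2$. Its norm is at least $1$, so each conjugate is at least $(4D_0N^2)^{-(d-1)}\ge n^{-C}$. Hence for every $\sigma$ (and for $m=0$, where $q=1$, as well)
$$|\sigma c|\ge n^{-C}\Big(1+\frac1{\tau_\sigma}\Big)^{n/2}\Big(\frac{\tau_\sigma}4\Big)^{k/2}\binom nl.\tag{15}$$

Call a prime $p$ *bad* if $p\le3$, or $p$ ramifies in $K$, or $|\gamma|_v\ne1$ or $|1-4\gamma|_v\ne1$ for some $v\mid p$; otherwise *good*. Since $\gamma\ne0$ and $1-4\gamma=1+\tau\ne0$, only finitely many primes are bad.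

**Lemma 7.** For $v$ above a bad prime $p$,
$$|c|_v\ge n^{-C}\max(1,|\gamma|_v)^{k/2}.\tag{16}$$

*Proof.* **Step 2: the case $|\gamma|_v\ge1$.** As for $p=2$ in Section 6, extend $|\cdot|_v$ to $K_v(\sqrt\gamma)$ and put $w'=\sqrt\gamma\,w$; then $f=1+\gamma^{-1/2}w'+w'^2$ has integral coefficients and constant term $1$. So $|c_j|_v,|e_j|_v\le|\gamma|_v^{j/2}$, and by (5), $|d_k|_v\le n^C|\gamma|_v^{(k-1)/2}$. By (6), $|c\,d_k|_v\ge(2n)^{-d}|\gamma|_v^{k-1}$. Hence $|c|_v\ge n^{-C}|\gamma|_v^{(k-1)/2}$, and the constant $|\gamma|_v^{1/2}$ can be absorbed.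

The case $|\gamma|_v<1$ needs another route, since (6) would lose a factor $|\gamma|_v^{k-1}$. We bound $c$ below by a derivative and show that the roots of $c_{n,k}$ near $\gamma$ are few and well separated. From now on $|\gamma|_v<1$, so $|1-4\gamma|_v=1$.

**Step 3: a derivative identity.** For $0\le k\le n$, as polynomials,
$$(1-4X)\,c_{n,k}'(X)+2k\,c_{n,k}(X)=(2n-k+1)\,c_{n,k-1}(X).\tag{17}$$
To see this, insert (2) in (3) with $X=-\frac14\tan^2\theta$. One has $\frac{dX}{d\theta}=-\frac12\tan\theta\sec^2\theta$ and $\sec^2\theta=1-4X$, and the logarithmic derivative of $\cos^n\theta(\frac12\tan\theta)^m$ is $-n\tan\theta+m(\cot\theta+\tan\theta)$. So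
$$T_{n,m}'-m\cot\theta\,T_{n,m}=\cos^n\theta\big(\tfrac12\tan\theta\big)^m\tan\theta\,\big[-kc_{n,k}-\tfrac12(1-4X)c_{n,k}'\big].$$
By (3) this equals $-(2n-k+1)\cos^n\theta(\frac12\tan\theta)^m\cdot\frac12\tan\theta\;c_{n,k-1}$. Cancel the common factor and multiply by $-2$. (Check $n=k=2$: $(1-4X)\cdot2+4(1+2X)=6=3\cdot2$.)

At $X=\gamma$ the middle term of (17) vanishes. Since $|2n-k+1|_v\le1$ and $|1-4\gamma|_v=1$, we get $|c|_v\ge|c_{n,k}'(\gamma)|_v$, and $c_{n,k}'(\gamma)\ne0$ because $c\ne0$. Write $c_{n,k}=\binom nkA$ with $A=\sum a_jX^j$, $a_0=1$. Then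
$$a_j=\frac{m!\,k!}{(m+j)!\,(k-2j)!\,j!}=\binom k{2j}\binom{2j}j\Big/\binom{m+j}j ,$$
so $|a_j|_v\le n^C$, as $m+j\le n$. Also $|c|_v\ge\big|\binom nk\big|_v|A'(\gamma)|_v\ge n^{-C}|A'(\gamma)|_v$. So we need $|A'(\gamma)|_v\ge n^{-C}$.

**Step 4: only few roots matter.** The root $\gamma$ of $A$ is simple. Let $\rho_i$ be the other roots in $\overline{K_v}$. Since $A(0)=1$, $A=(1-X/\gamma)\prod_i(1-X/\rho_i)$, and so
$$|A'(\gamma)|_v=|\gamma|_v^{-1}\prod_i|1-\gamma/\rho_i|_v .$$
If $|\rho_i|_v>|\gamma|_v$ the factor is $1$; if $|\rho_i|_v<|\gamma|_v$ it is $|\gamma/\rho_i|_v>1$. Only roots with $|\rho_i|_v=|\gamma|_v$ can hurt. Let $s$ be the number of roots of $A$ with $|X|_v\le|\gamma|_v$. We claim that $s$ is the largest index $j$ at which $|a_j|_v|\gamma|_v^j$ is maximal. For a polynomial $G=\sum g_jX^j$ let $J(G)$ be the largest index maximizing $|g_j|_v|\gamma|_v^j$. In a product $GH$, the coefficient of index $J(G)+J(H)$ has exactly one dominant summand, and all higher indices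 give strictly smaller values; so $J(GH)=J(G)+J(H)$. And $J(1-X/\rho)$ is $1$ if $|\rho|_v\le|\gamma|_v$ and $0$ otherwise. This proves the claim. Therefore $|a_s|_v|\gamma|_v^s\ge|a_0|_v=1$, so $|\gamma|_v^{-s}\le n^C$ and $s\le C\log n$.

**Step 5: root separation.** From the formula for $a_j$, $(j+1)(m+j+1)a_{j+1}=(k-2j)(k-2j-1)a_j$. Comparing coefficients of $X^j$, this is equivalent to
$$X(1-4X)A''+\big[m+1+(4k-6)X\big]A'-k(k-1)A=0,\tag{18}$$
since the $a_{j+1}$-terms give $(j+1)j+(m+1)(j+1)=(j+1)(m+j+1)$, and the $a_j$-terms give $-4j(j-1)+(4k-6)j-k(k-1)=-(k-2j)(k-2j-1)$.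

Expand $A(\gamma+h)=\sum_{i\ge1}b_ih^i$, with $b_1=A'(\gamma)\ne0$ and $b_0=0$. Put $\delta=|\gamma(1-4\gamma)|_v=|\gamma|_v<1$. The coefficient of $h^i$ in (18) is
$$\begin{aligned}&\gamma(1-4\gamma)(i+2)(i+1)b_{i+2}+\big[(1-8\gamma)i+m+1+(4k-6)\gamma\big](i+1)b_{i+1}\\&\quad+\big[-4i(i-1)+(4k-6)i-k(k-1)\big]b_i=0 ,\end{aligned}$$
and all factors other than $b_{i+2},b_{i+1},b_i$ are $v$-integral. So for $i\ge0$
$$|b_{i+2}|_v\le\frac{\max(|b_{i+1}|_v,|b_i|_v)}{\delta\,|(i+2)(i+1)|_v}.$$
We claim $|b_i|_v\le|b_1|_v\,\delta^{-(i-1)}/|i!\,(i-1)!|_v$ for $i\ge1$. This is clear for $i=1$, and for $i=2$ it follows from the inequality with index $0$ and $b_0=0$. If it holds for $i$ and $i+1$, the bound for $i+1$ is the larger one, and $(i+2)(i+1)\cdot(i+1)!\,i!=(i+2)!\,(i+1)!$ gives it for $i+2$. Since $v_p(i!)$ and $v_p((i-1)!)$ are at most $i-1$, we get $|b_i|_v\le|b_1|_v(\delta|p|_v^2)^{-(i-1)}$.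

So if $0<|h|_v<\delta|p|_v^2$, the term $b_1h$ strictly dominates all $b_ih^i$ with $i\ge2$, and $A(\gamma+h)\ne0$. Hence $|\rho_i-\gamma|_v\ge\delta|p|_v^2$ for every $i$. If $|\rho_i|_v=|\gamma|_v=\delta$, then $|1-\gamma/\rho_i|_v\ge|p|_v^2$. Altogether $|A'(\gamma)|_v\ge|\gamma|_v^{-1}|p|_v^{2s}\ge n^{-C}$ since $s\le C\log n$. $\square$

## 13. Good primes and the general inequality

**Step 1: good primes up to a threshold.** Let $p$ be good and $v\mid p$. Then $\gamma$, all $c_j$ and all $e_j$ are $v$-integral and $|\gamma|_v=1$. If $p^a$ is the largest power of $p$ with $p^a\le k$, (5) gives $|d_k|_v\le|p|_v^{-a}$. So (6) yields $\prod_{v\mid p}|c|_v\ge(2n)^{-d}p^{-da}\ge(2n)^{-2d}$. The good primes $p\le\sqrt{2n}$ thus cost at most $O(\sqrt n\log n)$ in $\sum_v\log|c|_v$.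

Let $D_1\in\mathbb N$ be such that $D_1\gamma$ is an algebraic integer, $H=\max\big(2,\prod_\sigma D_1(2+|\sigma\gamma|)\big)$, and $P_0=C_1n/\log n$ with $C_1\ge2\log H$. For good $p$ with $\sqrt{2n}<p\le P_0$, Lemma 3 gives $|c|_v\ge|p|_v$, so $\prod_{v\mid p}|c|_v\ge p^{-d}$. The total cost is at most $d\,\vartheta(P_0)=O(n/\log n)$.

**Step 2: primes $p>P_0$.** For $n$ large all of them are good and prime to $D_1$, and $p^2>2n$. The number $D_1^{n_1}c_{n_1,j}(\gamma)=[w^j](D_1+D_1w+D_1\gamma w^2)^{n_1}$ is an algebraic integer whose norm has absolute value at most $H^{n_1}\le H^{n/p}\le n^{(\log H)/C_1}\le\sqrt n<p$. If it is nonzero and divisible by $v\mid p$, then $p\le\mathrm Nv\le H^{n_1}<p$, which is impossible. So $c_{n_1,j}(\gamma)\equiv0$ modulo $v$ if and only if $c_{n_1,j}(\gamma)=0$.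

If $|c|_v<1$, Lemma 4 applies in the residue field of $v$, which is finite, hence perfect. Case (iii) would give two consecutive zeros in $K$ with $k_1\le n_1$, which is excluded by Lemma 1 if $k_1\ge1$ and by $c_{n_1,0}=1$ if $k_1=0$. So $\varepsilon_p=1$, and $|c|_v\ge|p|_v$ by Lemma 3. In all cases $\prod_{v\mid p}|c|_v\ge p^{-d\varepsilon_p}$.

**Step 3: what the powers of $\gamma$ add up to.** Let $\mathcal A=\prod_v\max(1,|\gamma|_v^{-1})$, a positive integer which equals $1$ if and only if $1/\gamma$ is an algebraic integer. For example $\mathcal A=1$ for $\tau=2$ ($1/\gamma=-2$), and $\mathcal A=3$ for $\tau=3$ ($\gamma=-\frac34$). Since $\log|\gamma|_v=\log\max(1,|\gamma|_v)-\log\max(1,|\gamma|_v^{-1})$, the product formula for $\gamma$ gives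
$$\sum_\sigma\log|\sigma\gamma|+\sum_v\log\max(1,|\gamma|_v)=\log\mathcal A .$$

**Step 4: the inequality.** Insert (15), (16) and Steps 1 and 2 in $\sum_\sigma\log|\sigma c|+\sum_v\log|c|_v=0$. Places with $|\gamma|_v\neq1$ lie over bad primes, and $\tau_\sigma/4=|\sigma\gamma|$, so Step 3 collects the terms with $\frac k2$:
$$\frac n2\sum_\sigma\log\Big(1+\frac1{\tau_\sigma}\Big)+\frac k2\log\mathcal A+d\log\binom nl\le d\sum_{p>P_0}\varepsilon_p\log p+o(n).$$
Use $\log\binom nl\ge\sum_{p>P_0}v_p\binom nl\log p$, Lemma 6 and the remark after it, and divide by $dn$: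
$$\frac1{2d}\sum_\sigma\log\Big(1+\frac1{\tau_\sigma}\Big)+\frac\kappa{2d}\log\mathcal A\ \le\ \frac Rn+o(1),\tag{19}$$
with $R$ as in (13) for the present $\gamma$ and $P_0$.

**Step 5: positive terms.** A positive term has $k_1$ even, $k_1\le n_1$ and $c_{n_1,k_1}(\gamma)=0$; also $k_1\ne0$. So (14), applied to $(n_1,k_1)$, forces $k_1\ge2d$. As in Section 10, Step 4, using only $p\in(\frac k{i+1},\frac ki]$ for $k_1=i$,
$$\frac Rn\le\kappa s_d+o(1),\qquad s_d=\sum_{i\ge2d,\ i\text{ even}}\frac1{i(i+1)} .\tag{20}$$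
Here $s_1=1-\log2<0.3069$ and $s_2<0.1402$. Since $\frac1{i(i+1)}\le\frac12\big(\frac1{(i-1)i}+\frac1{i(i+1)}\big)$,
$$s_d\le\frac12\sum_{j\ge2d-1}\frac1{j(j+1)}=\frac1{2(2d-1)} .$$

## 14. Contradiction for every totally positive $\tau$

**Step 1: $\mathcal A\ge2$.** We have $d\,s_d\le\frac12\log2=0.3465\ldots$: for $d=1$ since $s_1<0.3069$, and for $d\ge2$ since $d\,s_d\le\frac d{2(2d-1)}\le\frac13$. So $\frac\kappa{2d}\log\mathcal A\ge\kappa s_d$, and (19) with (20) leaves $\frac1{2d}\sum_\sigma\log(1+\frac1{\tau_\sigma})\le o(1)$. The left side is a fixed positive number: contradiction for $n$ large.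

**Step 2: $\mathcal A=1$, general bound.** Then $\delta=-1/\gamma=4/\tau$ is a totally positive algebraic integer of degree $d$ with conjugates $\delta_\sigma=4/\tau_\sigma$ and $\mathrm N\delta\ge1$. By Hölder, $\prod_\sigma\big(1+\frac{\delta_\sigma}4\big)\ge\big(1+\frac14(\mathrm N\delta)^{1/d}\big)^d\ge\big(\frac54\big)^d$. So the left side of (19) is at least $\frac12\log\frac54>0.1115$.

**Step 3: $\mathcal A=1$, $d\ge3$.** $s_d\le\frac1{10}$: contradiction.

**Step 4: $\mathcal A=1$, $d=2$.** The conjugates are real and distinct, so $(\mathrm{Tr}\,\delta)^2>4\,\mathrm N\delta\ge4$ and $\mathrm{Tr}\,\delta\ge3$. Then $\prod_\sigma\big(1+\frac{\delta_\sigma}4\big)=\frac{16+4\mathrm{Tr}\,\delta+\mathrm N\delta}{16}\ge\frac{29}{16}$, and the left side of (19) is at least $\frac14\log\frac{29}{16}>0.148>s_2$: contradiction.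

**Step 5: $\mathcal A=1$, $d=1$, except $\tau=4$.** Now $\delta=D\in\mathbb N$, $\tau=4/D$, $\gamma=-1/D$, and the left side of (19) is $\frac12\log(1+\frac D4)$. For $n\ge1$, $c_{n,2}(\gamma)=\binom n2-\frac nD=0$ if and only if $n=1+\frac2D$.

- $D\ge4$: $\frac12\log(1+\frac D4)\ge\frac12\log2>s_1$, a contradiction.
- $D=3$: $1+\frac23$ is not an integer, so there are no positive terms with $k_1=2$, and $R/n\le s_2\kappa+o(1)<0.15$ for $n$ large, while $\frac12\log\frac74>0.27$, a contradiction.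
- $D=2$: this is Theorem 1.

**Step 6: $D=1$, that is $\tau=4$, $\gamma=-1$: the positive terms.** The left side of (19) is $\frac12\log\frac54>0.1115$. Positive terms with $k_1=2$ need $n_1=3$ (indeed $c_{3,2}(-1)=3-3=0$), so $\frac n4<p\le\frac n3$, and $p\le\frac k2$. They contribute at most $\big(\frac1{12}+o(1)\big)n$, and nothing if $\kappa\le\frac12$. Even $k_1\ge4$ contribute at most $(s_2\kappa+o(1))n$. At $\kappa=1$ this sum, $\frac1{12}+s_2>0.22$, is too large, so negative terms are needed again.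

**Step 7: $D=1$: the negative terms.** Terms with $k_1=1$ count whenever $S$ holds, because $c_{n_1,1}=n_1\ne0$. We use two disjoint families; their primes exceed $\frac n3>P_0$ for $n$ large.

(a) $n_1=1$: if $3k>2n$, the primes $n-\frac k2<p\le k$, as in Section 10, Step 5. Their total is $\big(\frac{3\kappa}2-1\big)n+o(n)$.

(b) $n_1=2$, $k_1=1$, that is, $\frac n3<p\le\frac n2$ and $\frac k2<p\le k$. Then $n_0=n-2p$, $k_0=k-p$. Here $2n_0<p$ means $p>\frac{2n}5$, and then $k_0\le2n_0$ means $3p\le2n-k$. If $p\le\frac{2n}5$, then $k_0>2n_0-p$ means $4p>2n-k$. So $S$ means: [$p>\frac{2n}5$ and $3p\le2n-k$] or [$p\le\frac{2n}5$ and $4p>2n-k$].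

For $\frac12\le\kappa\le\frac23$, family (b) contains all primes with $\frac{2-\kappa}4<\frac pn\le\frac{2-\kappa}3$. Indeed $\frac\kappa2\le\frac13\le\frac{2-\kappa}4\le\frac25\le\frac{2-\kappa}3\le\min(\frac12,\kappa)$; these inequalities amount to $\kappa\le\frac23$ (twice), $\kappa\ge\frac25$, $\kappa\le\frac45$ and $\kappa\ge\frac12$ (twice). So the ranges in (b) are respected, and whichever side of $\frac{2n}5$ the prime lies on, the matching condition holds. The total is $\frac{2-\kappa}{12}n+o(n)\ge\frac n9+o(n)$.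

For $\frac23\le\kappa\le\frac45$, family (b) contains all primes with $\frac\kappa2<\frac pn\le\frac{2-\kappa}3$, because $\frac{2-\kappa}4\le\frac13\le\frac\kappa2\le\frac25\le\frac{2-\kappa}3\le\min(\frac12,\kappa)$. The total is $\big(\frac23-\frac{5\kappa}6\big)n+o(n)$. With (a) this makes $\big(\frac{2\kappa}3-\frac13\big)n+o(n)\ge\frac n9+o(n)$.

For $\kappa\ge\frac45$, (a) alone gives at least $\frac n5+o(n)$.

**Step 8: $D=1$: contradiction.** Up to $o(1)$, $R/n$ is at most

- $0.0701$ if $\kappa\le\frac12$ (from $\frac12s_2$);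
- $\frac1{12}+0.8\cdot0.1402-\frac19<0.085$ if $\frac12\le\kappa\le\frac45$;
- $\frac1{12}+0.1402-\frac15<0.03$ if $\kappa\ge\frac45$.

All are below $0.1115$, which contradicts (19) for $n$ large.

In every case $n$ is bounded, so only finitely many $(n,k)$ with $0\le k\le n$ satisfy $c_{n,k}(\gamma)=0$. By Proposition 1, $\dim\mathcal H(Z_\tau)<\infty$. With Section 11 this proves Theorem 2. $\blacksquare$
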